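# Families of sections of del Pezzo fibrations and the Brauer group of an open set

## Sections of $\mathbb P^2\times\mathbb P^1$

Throughout, $k$ is an algebraically closed field of characteristic $0$. We count families of sections of a fibration over $\mathbb P^1$. Start with the fibration $\mathbb P^2\times\mathbb P^1\to\mathbb P^1$. A section is the graph of a map $f:\mathbb P^1\to\mathbb P^2$. If $f$ has degree $d$, it is a triple $(f_0:f_1:f_2)$ of binary forms of degree $d$ without common zero, up to a common scalar. Such triples form a nonempty open subset of $\mathbb P^{3d+2}$. This set is irreducible, and $\mathrm{PGL}_3$ acts on it and is transitive on $\mathbb P^2$, so the graphs sweep out $\mathbb P^2\times\mathbb P^1$. Hence for every $d\ge0$ there is exactly one family of sections of degree $d$, and it dominates the total space.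

Next, let one fiber become reducible. Blow up the point $p=(a,0)$, with $a=(0:0:1)$. The fiber over $0\in\mathbb P^1$ becomes $\widetilde F+E$, where $E$ is the exceptional divisor and $\widetilde F$ the strict transform of the old fiber; both have multiplicity $1$. A section has intersection number $1$ with $\widetilde F+E$ and nonnegative intersection number with each part, so it picks one of the two components. Sections of the blow-up correspond to maps $f$ by taking strict transforms.

* If $f(0)\neq a$, the section meets $\widetilde F$ and not $E$. These maps of degree $d$ form a nonempty open subset of $\mathbb P^{3d+2}$, and the family is dominant for all $d\ge 0$.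
* If $f(0)=a$, the strict transform meets $E$, so it has intersection numbers $1$ with $E$ and $0$ with $\widetilde F$. The condition is $f_0(0)=f_1(0)=0$, so these maps form a nonempty open subset of $\mathbb P^{3d}$, which is irreducible. The pullback of the ideal of $p$ to (parameter space)$\times\mathbb P^1$ is generated by $f_0/f_2$, $f_1/f_2$ and the coordinate $s$ at $0\in\mathbb P^1$. It equals $(s)$, so the whole family lifts to the blow-up. If $d\ge1$ the family is dominant. Indeed, given $t\ne0$ and $b\ne a$, take a linear parametrization $\ell$ of the line $ab$ with $\ell(0)=a$, $\ell(t)=b$, and precompose with a self-map of $\mathbb P^1$ of degree $d$ fixing $0$ and $t$ (in a coordinate where $t=1$, the map $s\mapsto s^d$).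

So there is again exactly one family for each degree and each choice of component, up to the one exception $d=0$ in the second case, where the family is not dominant.

What changes for a general family of del Pezzo surfaces? The Picard groups of the fibers may be permuted by monodromy, so that different curves in a fiber become numerically equivalent in the total space. Then one numerical class may carry several families. How many?

## Numerical classes, profiles, and a predicted count

**Definition.** A *del Pezzo fibration* over $\mathbb P^1$ is an algebraic fiber space $\pi:\mathcal X\to\mathbb P^1$ such that $\mathcal X$ has only Gorenstein terminal singularities and the general fiber is a del Pezzo surface. For us $\mathcal X$ is always smooth and projective, a threefold. $\mathrm{Sec}(\mathcal X/\mathbb P^1)$ is the space of sections. It is open in a Hilbert scheme, and each component determines a class in $N_1(\mathcal X)_{\mathbb Z}$, the group of integral $1$-cycles modulo numerical equivalence. A component is a *dominant family* if its sections sweep out a dense subset of $\mathcal X$. A numerical class is *represented*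 by such a family if the sections in it have that class.

**Definition.** $\mathrm{Nef}_1(\mathcal X)\subset N_1(\mathcal X)$ is the dual of the pseudo-effective cone of divisors. The class of a dominant family is nef, because no effective divisor contains its general member.

**Definition.** Let $\pi^*(t)=\sum m_iD_i$ be a fiber and $\sigma$ a section. Then $1=\sum m_i(\sigma\cdot D_i)$ with all terms nonnegative, so $\sigma$ meets exactly one $D_i$; that component has $m_i=1$ and $\sigma\cdot D_i=1$. An *intersection profile* $\lambda$ is a choice of one component of multiplicity $1$ in every fiber. $N_\lambda\subset N_1(\mathcal X)$ is the affine subspace of classes with these intersection numbers with vertical divisors, and $\mathrm{Nef}_\lambda=\mathrm{Nef}_1(\mathcal X)\cap N_\lambda$. For $\mathcal T\subset N_\lambda$, $\mathcal T_{\mathbb Z}$ is its set of integral classes.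

In the blow-up above there are two profiles, $\widetilde F$ and $E$. $N_1$ has coordinates given by the line class $L$, the fiber class and $E$. Fixing the profile leaves the degree $d=L\cdot\beta$, so each $N_\lambda$ is a line.

**Definition.** $\mathrm{Br}(W)=H^2_{\text{ét}}(W,\mathbb G_m)$. We recall that for smooth $W$ it embeds in $\mathrm{Br}(k(W))$ and is therefore torsion, and that it is a birational invariant of smooth projective varieties. For instance it vanishes for rational ones.

**Conjecture** (Brian Lehmann and Sho Tanimoto, *Classifying sections of del Pezzo fibrations, I*, arXiv:1912.04369, 2019). Let $\pi:\mathcal X\to\mathbb P^1$ be a del Pezzo fibration with $\mathcal X$ smooth, and fix a profile $\lambda$. There is some translate $\mathcal T$ of $\mathrm{Nef}_\lambda$ in $N_\lambda$ such that every class in $\mathcal T_{\mathbb Z}$ is represented by exactly $|\mathrm{Br}(\mathcal X)|$ different dominant families of sections.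

Both opening examples obey it, with $|\mathrm{Br}|=1$. For $\mathbb P^2\times\mathbb P^1$ we have $\mathrm{Nef}_\lambda=\{d\ge0\}$, and $\mathcal T=\mathrm{Nef}_\lambda$ works. For the blow-up, $\mathrm{Nef}_\lambda$ is closed and convex, lies in $\{d\ge0\}$ because $L$ is effective, and contains all $d=1,2,\dots$; so it is a closed half-line, and its translate $\{d\ge1\}$ works.

We shall see that the conjecture is false in general.

## Homology classes of sections, in $\mathcal X$ and in $U_\lambda$

Take $k=\mathbb C$ here. To tell two components of $\mathrm{Sec}$ with the same numerical class apart, the first tool to try is integral homology. If $M$ is a component, the map $M\times\mathbb P^1\to\mathcal X$ shows that the class of a section in $H_2(\mathcal X,\mathbb Z)$ is constant on $M$. How many homology classes lie over one numerical class?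

We need two facts. First, $\mathcal X$ is rationally connected, since it is fibered over $\mathbb P^1$ with rationally connected general fibers (Graber–Harris–Starr). Hence $h^{0,1}=h^{0,2}=0$, and the exponential sequence gives $\mathrm{Pic}(\mathcal X)=H^2(\mathcal X,\mathbb Z)$, a finitely generated group. Second, for a smooth complex variety $W$, Kummer theory and the comparison theorem give $0\to\mathrm{Pic}(W)/n\to H^2(W,\mathbb Z/n)\to\mathrm{Br}(W)[n]\to0$. In the limit, because $\mathrm{Br}(W)$ is torsion,
$$0\to\mathrm{Pic}(W)\otimes\mathbb Q/\mathbb Z\to H^2(W,\mathbb Q/\mathbb Z)\to\mathrm{Br}(W)\to0.\tag{1}$$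
Since $\mathbb Q/\mathbb Z$ is an injective group, $H^2(W,\mathbb Q/\mathbb Z)=\mathrm{Hom}(H_2(W,\mathbb Z),\mathbb Q/\mathbb Z)$.

Apply (1) to $W=\mathcal X$. Let $T$ be the torsion of $H_2(\mathcal X,\mathbb Z)$ and $L=H_2(\mathcal X,\mathbb Z)/T$. As $\mathrm{Pic}(\mathcal X)=H^2(\mathcal X,\mathbb Z)$ surjects onto $\mathrm{Hom}(L,\mathbb Z)$, the image of $\mathrm{Pic}(\mathcal X)\otimes\mathbb Q/\mathbb Z$ is $\mathrm{Hom}(L,\mathbb Z)\otimes\mathbb Q/\mathbb Z=\mathrm{Hom}(L,\mathbb Q/\mathbb Z)$, so $\mathrm{Br}(\mathcal X)\cong\mathrm{Hom}(T,\mathbb Q/\mathbb Z)$. A class in $H_2(\mathcal X,\mathbb Z)$ is numerically trivial exactly when it lies in $T$. So over each numerical class of curves there are exactly $|\mathrm{Br}(\mathcal X)|$ homology classes, which is the number in the conjecture. One would now try to show that each homology class is hit by exactly one family.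

This stops at one precise point: the class in $H_2(\mathcal X,\mathbb Z)$ is an invariant of a component of $\mathrm{Sec}$, but not the finest one of its kind. Put
$$U_\lambda=\mathcal X\setminus\bigcup\{\text{components of fibers not chosen by }\lambda\}.$$
A section of profile $\lambda$ has intersection number $0$ with each removed component and is not contained in it, so it lies in $U_\lambda$. Conversely a section contained in $U_\lambda$ has profile $\lambda$. So for a component $M$ of profile $\lambda$ the map $M\times\mathbb P^1\to\mathcal X$ lands in $U_\lambda$, and already the class in $H_2(U_\lambda,\mathbb Z)$ is constant on $M$: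
$$\text{sections with different classes in }H_2(U_\lambda,\mathbb Z)\text{ lie in different components of }\mathrm{Sec}.\tag{2}$$
The map $H_2(U_\lambda,\mathbb Z)\to H_2(\mathcal X,\mathbb Z)$ need not be injective. Over $B^\circ\subset\mathbb P^1$, where the fibers are smooth, monodromy acts on $H_2$ of a fiber, and what matters is the group of coinvariants (the quotient by all $ga-a$). Coinvariants of a lattice can have torsion: if $\mathbb Z/2$ acts on $\mathbb Z$ by $-1$, the coinvariants are $\mathbb Z/2$. Gluing in bad fibers can kill such torsion, and gluing in fewer components may kill less of it. The Brauer group of $U_\lambda$ measures what is left. Since $U_\lambda$ is smooth,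
$$\mathrm{Br}(\mathcal X)\subseteq\mathrm{Br}(U_\lambda)\subseteq\mathrm{Br}(k(\mathcal X)).$$

## The lower bound, the counterexample, and a complement

**Theorem 1.** Let $\pi:\mathcal X\to\mathbb P^1$ be a del Pezzo fibration with $\mathcal X$ smooth, and assume there is at least one section of profile $\lambda$. Then $\mathrm{Br}(U_\lambda)$ is finite, $\mathrm{Nef}_\lambda\neq\emptyset$, and:

1. there is a translate $\mathcal T$ of $\mathrm{Nef}_\lambda$ in $N_\lambda$ such that every class in $\mathcal T_{\mathbb Z}$ is represented by at least $|\mathrm{Br}(U_\lambda)|$ dominant families of sections;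
2. every translate $\mathcal T'$ of $\mathrm{Nef}_\lambda$ in $N_\lambda$ contains infinitely many integral classes represented by at least $|\mathrm{Br}(U_\lambda)|$ dominant families.

Hence the conjecture for $(\mathcal X,\lambda)$ forces $\mathrm{Br}(U_\lambda)=\mathrm{Br}(\mathcal X)$.

**Theorem 2 (counterexample).** Let $Y=\{x^3+y^3+z^3+u^3+v^3=0\}\subset\mathbb P^4$, $C=Y\cap\{u=v=0\}$, and $\mathcal X_0=\mathrm{Bl}_CY\to\mathbb P^1$, $t=(t_0:t_1)=(u:v)$. The fiber over $t$ is $\{x^3+y^3+z^3+f(t)w^3=0\}\subset\mathbb P^3$, with $f=t_0^3+t_1^3$ and $(u,v)=(t_0w,t_1w)$. Let $t_1',t_2',t_3'$ be the zeros of $f$ and $F_i$ the fiber over $t_i'$, a cone over $C$. Choose $e\in C$ with $x+y,\ x+\omega y,\ y+z$ nonzero at $e$ ($\omega$ a primitive cube root of $1$). Let $R_i\subset F_i$ be the ruling over $e$, and let $\mathcal X$ be the blow-up of $\mathcal X_0$ along the disjoint lines $R_1,R_2,R_3$, with exceptional divisors $E_i$. Then $\mathcal X$ is a smooth del Pezzo fibration, $\mathrm{Br}(\mathcal X)=0$, and $\lambda=(E_1,E_2,E_3)$ is the profile of a section, with $|\mathrm{Br}(U_\lambda)|=9$. So the conjecture fails. Moreover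 $-K_{\mathcal X}$ is $\pi$-nef and $\pi$-big.

**Theorem 3 (complement).** Let $\mathcal X$ be any smooth del Pezzo fibration with generic fiber $\mathcal X_\eta$. If $\mathrm{Br}(\mathcal X)\ne\mathrm{Br}(\mathcal X_\eta)$, there is a blow-up $\mathcal X'$ of $\mathcal X$ at finitely many points for which the conjecture fails. If $\mathrm{Br}(\mathcal X)=\mathrm{Br}(\mathcal X_\eta)$, then $\mathrm{Br}(U_\lambda)=\mathrm{Br}(\mathcal X')$ for all smooth projective models $\mathcal X'/\mathbb P^1$ of $\mathcal X_\eta$ and all profiles $\lambda$, so the obstruction of Theorem 1 never occurs.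

No upper bound on the number of families is claimed. When a section of profile $\lambda$ exists, Theorem 1 proves the lower-bound half of the conjecture with $\mathrm{Br}(U_\lambda)$ in place of its subgroup $\mathrm{Br}(\mathcal X)$. The natural corrected conjecture replaces $|\mathrm{Br}(\mathcal X)|$ by $|\mathrm{Br}(U_\lambda)|$; the corresponding upper bound is not proved here.

The plan for Theorem 1 is as follows. First, compute that over each numerical class there are exactly $|\mathrm{Br}(U_\lambda)|$ relevant classes in $H_2(U_\lambda,\mathbb Z)$. Second, show that deep inside the nef cone each of them is the class of a section that moves freely. By (2) these sections lie in different families.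

## Passing to the complex numbers, and notation

**Step 1: reduction of Theorem 1 to $k=\mathbb C$.** This lets us use topology. Everything is defined over an algebraically closed $k_1\subset k$ of finite transcendence degree over $\mathbb Q$, and $k_1$ embeds in $\mathbb C$. So it suffices that the data in Theorem 1 do not change under an extension $k_1\subset k_2$ of algebraically closed fields of characteristic $0$.

* $\mathrm{Sec}$ is open in a Hilbert scheme, so it commutes with base change. Its irreducible components stay irreducible because $k_1$ is algebraically closed; dominance is preserved; each component has $k_1$-points. In particular a section of profile $\lambda$ exists over $k_1$ if one exists over $k_2$.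
* $\mathrm{Pic}(\mathcal X)$ is unchanged: $H^1(\mathcal O_{\mathcal X})=0$ by rational connectedness, so the Picard scheme is étale. Effective classes are unchanged because $h^0$ is. So the pseudo-effective cone is unchanged.
* $N_1(\mathcal X)_{\mathbb Z}$ is unchanged: every curve over $k_2$ lies in a component of the Hilbert scheme having a $k_1$-point, and intersection numbers with line bundles are locally constant on the Hilbert scheme.
* $\mathrm{Br}(U_\lambda)=\varinjlim_n H^2_{\text{ét}}(U_\lambda,\mu_n)/(\mathrm{Pic}(U_\lambda)/n)$ is unchanged, because étale cohomology with finite coefficients is, and so is $\mathrm{Pic}(U_\lambda)$, the quotient of $\mathrm{Pic}(\mathcal X)$ by the classes of the removed components.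

**Step 2: notation.** From here to the end of the proof of Theorem 1, $k=\mathbb C$. As we saw, $\mathrm{Pic}(\mathcal X)$ is finitely generated and $H^2(\mathcal X,\mathbb Q)=\mathrm{Pic}(\mathcal X)_{\mathbb Q}$. Write $U=U_\lambda$. Let $\Delta\subset\mathbb P^1$ be a finite nonempty set containing all $t$ for which $\pi^{-1}(t)$ is not a smooth del Pezzo surface; put $B^\circ=\mathbb P^1\setminus\Delta$ and $\mathcal X^\circ=\pi^{-1}(B^\circ)$. Fibers over $B^\circ$ are irreducible, so $\mathcal X^\circ\subset U$.

For each $M\in\mathrm{Pic}(\mathcal X)$ we have $h^0(\pi^{-1}(t),M)=\operatorname{rk}\pi_*M$ for $t$ outside a finite set, by base change. There are countably many $M$, so we can fix a very general $t_0\in B^\circ$ such that, with $S=\pi^{-1}(t_0)$,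
$$h^0(S,M|_S)=\operatorname{rk}\pi_*M\quad\text{for all }M\in\mathrm{Pic}(\mathcal X).\tag{3}$$
Put $A=H_2(S,\mathbb Z)=\mathrm{Pic}(S)$. Let $V\subset N_1(\mathcal X)$ be the rational subspace of classes with zero intersection with all vertical divisors, and $V_{\mathbb Z}=V\cap N_1(\mathcal X)_{\mathbb Z}$. Then $N_\lambda$ is a translate of $V$. A curve in $S$ has zero intersection with every vertical divisor (components of other fibers are disjoint from it, and $\mathcal O(S)|_S$ is trivial), and its class is nonzero because $\mathcal X$ is projective. So $V\ne0$.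

## The homology of $U_\lambda$ over a fixed numerical class

Let $I=\ker(\pi_*:H_2(U,\mathbb Z)\to H_2(\mathbb P^1,\mathbb Z)=\mathbb Z)$ and let $\iota:A\to I$ be induced by $S\subset U$.

**Proposition 4.** (i) $I$ is the image of $\iota$, and also the image of $H_2(\mathcal X^\circ,\mathbb Z)$. (ii) Taking numerical classes gives a surjection $I\to V_{\mathbb Z}$. (iii) Its kernel $I_0$ is finite. (iv) $\mathrm{Hom}(I_0,\mathbb Q/\mathbb Z)\cong\mathrm{Br}(U)$; in particular $|I_0|=|\mathrm{Br}(U)|<\infty$.

We use two facts about a complex manifold $W$. Removing a closed algebraic subset of complex codimension $\ge2$ does not change $H_2$, since the relative homology vanishes in degrees $\le3$. If $D\subset W$ is a closed complex submanifold of codimension $1$, the Thom isomorphism reads $H_2(W,W\setminus D)=H_0(D)$, and $H_2(W)\to H_0(D)$ is intersection with the components of $D$.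

**Step 1: proof of (i).** The aim is to generate $I$ by curves in a single fiber. By Ehresmann, $\mathcal X^\circ\to B^\circ$ is a fiber bundle. Since $\Delta\neq\emptyset$, $B^\circ$ has the homotopy type of a graph, and $H_1(S)=0$. In the Serre spectral sequence only $H_0(B^\circ,\mathcal H_2(S))$ contributes to $H_2(\mathcal X^\circ)$. So $A\to H_2(\mathcal X^\circ)$ is surjective and identifies $H_2(\mathcal X^\circ)$ with the monodromy coinvariants of $A$.

For $t\in\Delta$ the scheme fiber $U_t$ of $U$ is an irreducible divisor of multiplicity one, hence reduced, and $\mathrm{Sing}(U_t)$ has codimension $\ge2$ in $U$. Let $U'=U\setminus\bigcup_{t\in\Delta}\mathrm{Sing}(U_t)$, so $H_2(U')=H_2(U)$. Each $U_t^{reg}$ is connected, so $H_2(U',\mathcal X^\circ)=\bigoplus_{t\in\Delta}\mathbb Z$, and the sequence of the pair gives an exact sequence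
$$H_2(\mathcal X^\circ)\to H_2(U)\to\bigoplus_{t\in\Delta}\mathbb Z .$$
The second map is intersection with $U_t=\pi^*(t)|_U$, that is, the degree over $\mathbb P^1$ in each coordinate. As $\Delta\ne\emptyset$, its kernel is $I$. So $I$ is the image of $H_2(\mathcal X^\circ)$, hence of $A$.

**Step 2: proof of (ii).** We must see that no class of $V_{\mathbb Z}$ is missed. By (i), $I$ is generated by classes of algebraic curves in $S$, whose numerical classes lie in $V_{\mathbb Z}$. Conversely, let $v\in V_{\mathbb Z}$ be the class of a $1$-cycle with homology class $c\in H_2(\mathcal X,\mathbb Z)$. Let $Z=\bigcup Z_j=\mathcal X\setminus U$, reduced, with $Z_j$ irreducible. Removing $\mathrm{Sing}(Z)$ from $\mathcal X$ and applying the Thom isomorphism as before gives an exact sequence $H_2(U)\to H_2(\mathcal X)\to\bigoplus_j\mathbb Z$, with second map $c\mapsto(c\cdot Z_j)_j$. The $Z_j$ are vertical, so $c\cdot Z_j=v\cdot Z_j=0$ and $c$ lifts to $H_2(U)$. The lift has degree $v\cdot[\text{fiber}]=0$ over $\mathbb P^1$, so it lies in $I$, and it maps to $v$.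

**Step 3: proof of (iii).** We show that monodromy accounts for $I_0$ rationally. The kernel of $A_{\mathbb Q}\to V_{\mathbb Q}$ is the annihilator of the image of $\mathrm{Pic}(\mathcal X)_{\mathbb Q}=H^2(\mathcal X,\mathbb Q)$ in $H^2(S,\mathbb Q)$. By Deligne's global invariant cycle theorem this image is $H^2(S,\mathbb Q)^{\pi_1(B^\circ)}$. A functional on $A_{\mathbb Q}$ is invariant exactly when it kills all $ga-a$ with $g\in\pi_1(B^\circ)$, so the annihilator of the invariants is spanned by these elements. They map to $0$ in the coinvariants $H_2(\mathcal X^\circ,\mathbb Q)$, hence in $I_{\mathbb Q}$. Since $A_{\mathbb Q}\to I_{\mathbb Q}$ is onto, $I_0\otimes\mathbb Q$ is the image of $\ker(A_{\mathbb Q}\to V_{\mathbb Q})$, so it is $0$. As $H_2(U,\mathbb Z)$ is finitely generated, $I_0$ is finite.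

**Step 4: proof of (iv).** Here the Brauer group enters. Restriction
$$H^2(U,\mathbb Q/\mathbb Z)=\mathrm{Hom}(H_2(U,\mathbb Z),\mathbb Q/\mathbb Z)\to\mathrm{Hom}(I_0,\mathbb Q/\mathbb Z)$$
is surjective because $\mathbb Q/\mathbb Z$ is injective. By (1) for $W=U$ it is enough to show that its kernel is $\mathrm{Pic}(U)\otimes\mathbb Q/\mathbb Z$.

The kernel contains $\mathrm{Pic}(U)\otimes\mathbb Q/\mathbb Z$, because $\mathrm{Pic}(\mathcal X)\to\mathrm{Pic}(U)$ is surjective and $\mathrm{Pic}(\mathcal X)$ pairs to $0$ with the numerically trivial group $I_0$.

Conversely let $\xi$ vanish on $I_0$. Then $\xi|_I$ is a character of the lattice $L=I/I_0\cong V_{\mathbb Z}\subset\mathrm{Hom}(\mathrm{Pic}(\mathcal X),\mathbb Z)$. The image of $\mathrm{Pic}(\mathcal X)$ in $L^\vee$ separates the elements of $L$, so it has finite index. A finite cokernel dies after $\otimes\,\mathbb Q/\mathbb Z$, so $\mathrm{Pic}(\mathcal X)\otimes\mathbb Q/\mathbb Z\to L^\vee\otimes\mathbb Q/\mathbb Z=\mathrm{Hom}(L,\mathbb Q/\mathbb Z)$ is surjective. Thus some $\zeta\in\mathrm{Pic}(\mathcal X)\otimes\mathbb Q/\mathbb Z$ satisfies $(\xi-\zeta|_U)|_I=0$.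 By (i), $\xi-\zeta|_U$ restricts to $0$ in $\mathrm{Hom}(H_2(\mathcal X^\circ),\mathbb Q/\mathbb Z)=H^2(\mathcal X^\circ,\mathbb Q/\mathbb Z)$. Since $\zeta|_U$ has trivial Brauer class, the Brauer class of $\xi$ vanishes in $\mathrm{Br}(\mathcal X^\circ)$. As $\mathrm{Br}(U)$ and $\mathrm{Br}(\mathcal X^\circ)$ both embed in $\mathrm{Br}(k(\mathcal X))$, it vanishes in $\mathrm{Br}(U)$. By (1), $\xi\in\mathrm{Pic}(U)\otimes\mathbb Q/\mathbb Z$. $\square$

## Rational curves on del Pezzo surfaces

We shall modify sections by attaching rational curves in fibers. Three lemmas supply the curves.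

**Lemma 5.** Through every point $s$ of a del Pezzo surface $S'$ and for a general tangent direction at $s$ there is a smooth rational curve $\Gamma$ with that direction and $N_{\Gamma/S'}=\mathcal O(d)$, $d\ge1$.

*Proof.* If $S'=\mathbb P^1\times\mathbb P^1$, embed it as a quadric. For a direction not along a ruling, a general plane through the corresponding tangent line cuts out a smooth curve of class $(1,1)$, and $d=2$.

Otherwise let $\varphi:S'\to\mathbb P^2$ be the blow-up of distinct points $p_i$. If $s$ is on no exceptional curve of $\varphi$, use lines through $\varphi(s)$ missing the $p_i$; $d=1$.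

Let $s$ be on the exceptional curve over $p_1$. Choose coordinates with $p_1=(0:0:1)$ and $s$ the direction $y=0$. For fixed $c\ne0$ consider the conics
$$a(yz-cx^2)+bxy+dy^2=0 .$$
Their common zeros satisfy $y=0$ (from $y^2$) and then $x=0$, so the base scheme is supported at $p_1$. The symmetric matrix of the form has determinant $a^3c/4$, so the conic is smooth for $a\neq0$. So a general member is smooth and misses the other $p_i$. Near $p_1$ (with $z=1$) it is $y=cx^2+\cdots$, so in the chart $(x,m=y/x)$ its strict transform is $m=cx+\cdots$, which passes through $s=(0,0)$ with slope $c$. The values $c\ne0$ give general directions. The class is $2L-E_1$, with self-intersection $3$; $d=3$. $\square$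

**Lemma 6.** Let $\mathcal R_0\subset A$ be the set of classes of fibers of conic fibrations on $S$ and of pullbacks of lines under birational morphisms $S\to\mathbb P^2$. Finitely many elements of $\mathcal R_0$ generate $\mathrm{Nef}(S)$ as a cone and $A$ as a group. Through a general point of $S$ passes a smooth rational curve of any given class in $\mathcal R_0$, with normal bundle in $S$ equal to $\mathcal O$ or $\mathcal O(1)$.

*Proof.* The last sentence is clear: take a smooth fiber, or the pullback of a line missing the finitely many points over which the morphism is not an isomorphism. For the group, use $L$ and $L-E_i$ (projection from $p_i$ is a conic fibration), or the two rulings of $\mathbb P^1\times\mathbb P^1$.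

For the cone, recall that $\mathrm{Nef}(S)$ is rational polyhedral, by the cone theorem, since $-K$ is ample. Let $D$ be an integral class spanning an extremal ray. It is semiample by the base point free theorem.

If $D^2=0$, then $D$ is proportional to the fiber $\Phi$ of a fibration with connected fibers. As $\Phi^2=0$ and $-K\cdot\Phi>0$, adjunction shows that a general fiber is a smooth rational curve, so this is a conic fibration.

If $D^2>0$, let $c$ be an irreducible curve with $D\cdot c=0$. By the Hodge index theorem $c^2<0$; also $-K\cdot c>0$ and $c^2+K\cdot c\ge-2$, so $c$ is a $(-1)$-curve. Two distinct such curves satisfy $(c+c')^2<0$, that is $-2+2c\cdot c'<0$, so they are disjoint. Contracting all of them gives $S\to S'$ with $S'$ smooth, and $D$ is the pullback of a class $D'$ with $D'^2>0$ that is positive on all curves, hence ample. If $\rho(S')\ge2$, the ample class $D'$ is a sum of two non-proportional nef classes; pulling back contradicts extremality of $D$. So $S'$ is rational with $\rho=1$, that is $S'=\mathbb P^2$, and $D$ is proportional to the pullback of a line. $\square$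

Fix a finite set $\{r_i\}\subset\mathcal R_0$ as in Lemma 6 and let $Q\subset A$ be the monoid it generates.

**Lemma 7.** There is $q_0\in A$ with $(q_0+\mathrm{Nef}(S))\cap A\subset Q$.

*Proof.* The set $\Pi=\{\sum\theta_ir_i:0\le\theta_i\le1\}\cap A$ is finite. The $r_i$ generate $A$ as a group, so write each $p\in\Pi$ as $\sum m_{p,i}r_i$ with $m_{p,i}\in\mathbb Z$. Put $q_0=m\sum r_i$ with $m\ge\max|m_{p,i}|$. If $a\in A$ and $a-q_0=\sum x_ir_i$ with real $x_i\ge0$, then $p=a-q_0-\sum\lfloor x_i\rfloor r_i$ lies in $\Pi$. So $a=\sum(\lfloor x_i\rfloor+m+m_{p,i})r_i$ with nonnegative integer coefficients. $\square$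

## Gluing fiber curves onto a section

A section $\sigma$ satisfies $\sigma\cdot\pi^*(t)=1$ for all $t$, so it lies in the smooth locus of $\pi$ and $N_\sigma=T_{\mathcal X/\mathbb P^1}|_\sigma$, a bundle of rank $2$ on $\sigma\cong\mathbb P^1$.

**Definition.** $\sigma$ is *free* if $H^1(N_\sigma(-1))=0$; equivalently, $N_\sigma$ is globally generated.

For example, a constant section of $\mathbb P^2\times\mathbb P^1$ has $N_\sigma=\mathcal O^2$ and is free. In the blow-up at $p=(a,0)$, the strict transform of the constant section $a$ has normal bundle $N_\sigma(-1)=\mathcal O(-1)^2$ and is not free; we saw that it does not move in a dominant family.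

If $\sigma$ is free, $\mathrm{Sec}$ is smooth at $\sigma$, and the evaluation maps $\mathrm{Sec}\times\mathbb P^1\to\mathcal X$ and $\mathrm{Sec}\to\pi^{-1}(t)$ (any $t$) are smooth there, since $H^0(N_\sigma)\to N_\sigma|_t$ is onto. So a free section lies in a dominant family. Smooth maps are open and freeness is an open condition. So for any $t\in B^\circ$ a free section can be deformed in $\mathrm{Sec}$ to a free section meeting $\pi^{-1}(t)$ in a general point, without changing its class in $H_2(U,\mathbb Z)$.

**Lemma 8 (smoothing).** Let $\sigma\subset U$ be a section of profile $\lambda$. Let $t_1,\dots,t_r\in B^\circ$ be distinct, $S_{t_j}=\pi^{-1}(t_j)$, and $q_j=\sigma(t_j)\in\Gamma_j\subset S_{t_j}$ smooth rational curves with $N_{\Gamma_j/S_{t_j}}=\mathcal O(d_j)$, $d_j\ge0$. Let $D=\sigma\cup\bigcup\Gamma_j$ and assume $H^1(\sigma,N_D|_\sigma(-1))=0$. Then $D$ deforms to a free section of profile $\lambda$ with class $[\sigma]+\sum[\Gamma_j]$ in $H_2(U,\mathbb Z)$.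

*Proof.* The curve $\sigma$ meets $S_{t_j}$ only at $q_j$ and transversally, so $D$ is nodal and $N_D$ is locally free. We recall from Graber–Harris–Starr, *Families of rationally connected varieties*, Lemma 2.6, that $N_D|_\sigma$ (resp. $N_D|_{\Gamma_j}$) is the sheaf of sections of $N_\sigma$ (resp. $N_{\Gamma_j}$) with at most a simple pole at the node(s) in the direction of the other branch.

**Step 1: the normal bundle on the attached curves.** We start from $0\to\mathcal O(d_j)\to N_{\Gamma_j/\mathcal X}\to N_{S_{t_j}/\mathcal X}|_{\Gamma_j}=\mathcal O\to0$. The pole at $q_j$ is in the direction of $\sigma$, which is transverse to $S_{t_j}$, so it is not in the subbundle $\mathcal O(d_j)$ and maps onto the quotient direction. So the subbundle is unchanged and the quotient acquires the pole: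
$$0\to\mathcal O(d_j)\to N_D|_{\Gamma_j}\to\mathcal O(q_j)=\mathcal O(1)\to0 .$$
Twisting by $-q_j$ leaves $\mathcal O(d_j-1)$ and $\mathcal O$, so $H^1(N_D|_{\Gamma_j}(-q_j))=0$.

**Step 2: vanishing on $D$.** We use
$$0\to\bigoplus_jN_D|_{\Gamma_j}(-q_j)\to N_D\to N_D|_\sigma\to0,$$
also twisted by $\pi^*\mathcal O(-1)$, which is trivial on each $\Gamma_j$. With Step 1 and the hypothesis (which also gives $H^1(N_D|_\sigma)=0$) we get $H^1(N_D)=H^1(N_D\otimes\pi^*\mathcal O(-1))=0$.

**Step 3: smoothing the nodes.** By Step 1, $H^0(N_D)\to H^0(N_D|_\sigma)$ is surjective. By the hypothesis, $H^0(N_D|_\sigma)\to N_D|_{q_j}$ is surjective for each $j$. And $N_D|_{q_j}\to T^1_{D,q_j}$ is surjective onto the one-dimensional space of first-order smoothings of the node. The Hilbert scheme is smooth at $[D]$ as $H^1(N_D)=0$, and a general tangent direction is nonzero in every $T^1_{D,q_j}$, so it smooths all nodes. A nearby general deformation is a smooth connected curve of genus $0$ and degree $1$ over $\mathbb P^1$, that is, a section.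

**Step 4: its properties.** It is in $U$, because $D\subset U$ is compact and $U$ is open; hence it has profile $\lambda$. It is homologous to $D$ in $U$. It is free by semicontinuity, since $H^1(N_D\otimes\pi^*\mathcal O(-1))=0$. $\square$

**Step A: one free section.** We are given only some section $\sigma$ of profile $\lambda$, and must make it free. Let $E$ be a rank $2$ bundle on $\mathbb P^1$ with $H^1(E(-1))\neq0$, and let $E'\supset E$ be obtained by allowing a simple pole at a general point $q$ in a general direction $v\in E|_q$. We claim $h^1(E'(-1))=h^1(E(-1))-1$. By Serre duality $H^1(E(-1))^\vee=H^0(E^\vee(-1))\ne0$, and likewise for $E'$, with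
$$H^0(E'^\vee(-1))=\{\psi\in H^0(E^\vee(-1)):\psi(q)(v)=0\}.$$
For general $q$ some $\psi$ has $\psi(q)\ne0$, and then for general $v$ this is a hyperplane.

Apply this $r=h^1(N_\sigma(-1))$ times, starting with $E=N_\sigma$, at successively chosen distinct general points $t_j\in B^\circ$. A modification at one point does not change the fiber at another, so at $q_j=\sigma(t_j)$ the direction is a general one in $N_\sigma|_{q_j}=T_{q_j}S_{t_j}$, and by Lemma 5 it is the direction of a curve $\Gamma_j\subset S_{t_j}$ with $d_j\ge1$. For $D=\sigma\cup\bigcup\Gamma_j$ the final bundle is $N_D|_\sigma$, so $H^1(N_D|_\sigma(-1))=0$. Lemma 8 gives a free section $\sigma_1\subset U$ of profile $\lambda$.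

**Step B: adding classes of $Q$.** Now we steer the homology class. Let $\sigma'$ be free of profile $\lambda$ and let $a=r_i$ be a generator of $Q$. Deform $\sigma'$ so that $\sigma'(t_0)$ is general in $S$, and attach a curve $\Gamma\subset S$ of class $a$ through it, by Lemma 6. Since $N_{\sigma'}\subset N_D|_{\sigma'}$ has finite colength, $H^1(N_D|_{\sigma'}(-1))$ is a quotient of $H^1(N_{\sigma'}(-1))=0$. Lemma 8 gives a free section of class $[\sigma']+\iota(a)$. Iterating:
$$\text{for every }q\in Q\text{ there is a free section of profile }\lambda\text{ with class }[\sigma_1]+\iota(q)\text{ in }H_2(U,\mathbb Z).\tag{4}$$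

## From the nef cone of one fiber to $\mathrm{Nef}_\lambda$

Let $C_V\subset V$ be the image of $\mathrm{Nef}(S)\subset A_{\mathbb R}$. It is a rational polyhedral cone, of full dimension since $A_{\mathbb R}\to V$ is surjective. Let $u$ be an interior point of $C_V$.

**Step 1: $C_V\subset\mathrm{Nef}_1(\mathcal X)$.** This bounds $\mathrm{Nef}_\lambda$ from below. Vertical divisors are $0$ on $V$, and a horizontal prime divisor restricts to an effective divisor on $S$, which pairs nonnegatively with $\mathrm{Nef}(S)$.

**Step 2: $\mathrm{Nef}_\lambda\subset w+C_V$ for some $w\in N_\lambda$.** This bounds it from above. Write $C_V=\{v\in V:D_j\cdot v\ge0,\ j=1,\dots,m\}$ with nonzero rational functionals $D_j$ on $V$. After scaling, $D_j$ is given by some $M_j\in\mathrm{Pic}(\mathcal X)$. On $A_{\mathbb R}$ it is $\ge0$ on $\mathrm{Nef}(S)$, so $M_j|_S$ lies in the dual cone $\mathrm{Eff}(S)$, which is rational polyhedral and generated by effective classes. After scaling again, $h^0(S,M_j|_S)>0$. By (3), $\pi_*M_j\ne0$, so for $n\gg0$ the line bundle $M_j\otimes\pi^*\mathcal O(n)$ is the class of an effective divisor $\Theta_j$,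 and $\Theta_j|_V=D_j$ because the fiber class is $0$ on $V$. So $\Theta_j\cdot\beta\ge0$ for nef $\beta$. As $u$ is interior and $D_j\ne0$, $\Theta_j\cdot u>0$. Take $c\gg0$ with $\Theta_j\cdot([\sigma_1]-cu)\le0$ for all $j$ and put $w=[\sigma_1]-cu$. If $\beta\in\mathrm{Nef}_\lambda$, then $\beta-w\in V$ and $D_j\cdot(\beta-w)=\Theta_j\cdot\beta-\Theta_j\cdot w\ge0$ for all $j$, so $\beta\in w+C_V$.

**Step 3: hitting every class.** We show that there is $w_1\in N_\lambda$ such that
$$\text{every integral }\beta\in w_1+C_V\text{ is represented by at least }|I_0|=|\mathrm{Br}(U)|\text{ dominant families}.\tag{5}$$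
The point is to lift $\beta$ to an element of $Q$ lying over each prescribed $i\in I$. Let $K=\ker(A\to I)\subset K'=\ker(A\to V_{\mathbb Z})$. Then $K'/K\cong I_0$ is finite, so $K_{\mathbb R}=K'_{\mathbb R}=\ker(A_{\mathbb R}\to V)$, and $K$ is a lattice in it. Choose a compact $P\subset K_{\mathbb R}$ with $P+K=K_{\mathbb R}$, and $n\in\mathrm{Nef}(S)$ with $n+P\subset\mathrm{Nef}(S)$ (a large multiple of an interior point). Let $w_1$ be $[\sigma_1]$ plus the image of $q_0+n$, with $q_0$ from Lemma 7.

Let $\beta\in w_1+C_V$ be integral. Then $\beta-[\sigma_1]\in V_{\mathbb Z}$, and by Proposition 4(ii) there are exactly $|I_0|$ elements $i\in I$ over it. Fix one, and fix $a_1\in A$ with $\iota(a_1)=i$. Choose a real $x\in q_0+n+\mathrm{Nef}(S)$ over $\beta-[\sigma_1]$. Then $a_1-x\in K_{\mathbb R}=P+K$, so for some $\kappa\in K$ the element $a:=a_1+\kappa$ satisfies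
$$a\in x+P\subset q_0+n+P+\mathrm{Nef}(S)\subset q_0+\mathrm{Nef}(S).$$
Since $a\in A$, Lemma 7 gives $a\in Q$, and $\iota(a)=i$. By (4) there is a free section with class $[\sigma_1]+i$ in $H_2(U,\mathbb Z)$, hence with numerical class $\beta$. By (2), different $i$ give different components, and all are dominant. This proves (5).

**Step 4: end of the proof of Theorem 1.** Finiteness of $\mathrm{Br}(U)$ is Proposition 4(iv). $\mathrm{Nef}_\lambda$ contains $[\sigma_1]$, the class of a dominant family.

For (1), take $\mathcal T=\mathrm{Nef}_\lambda+(w_1-w)$. By Step 2, $\mathcal T\subset w_1+C_V$, and (5) applies.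

For (2), Step 1 gives $\mathrm{Nef}_\lambda\supset[\sigma_1]+C_V$, so any translate $\mathcal T'$ contains some $\nu'+C_V$. For $c\gg0$ the class $\nu''=w_1+cu$ lies in $\nu'+C_V$, because $u$ is interior. So $\nu''+C_V\subset\mathcal T'\cap(w_1+C_V)$. This set contains arbitrarily large balls of $N_\lambda$, and the integral classes of $N_\lambda$ form the coset $[\sigma_1]+V_{\mathbb Z}$ of a full-rank lattice in $V\ne0$. So it contains infinitely many integral classes, and (5) applies to them.

Finally, if the conjecture holds for $(\mathcal X,\lambda)$ with a translate $\mathcal T'$, then (2) gives $|\mathrm{Br}(U_\lambda)|\le|\mathrm{Br}(\mathcal X)|$, so these finite groups, one contained in the other, are equal. $\blacksquare$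

## The Fermat cubic threefold blown up along a plane section and three lines

To disprove the conjecture we need $\mathcal X$ and $\lambda$ with $\mathrm{Br}(U_\lambda)$ larger than $\mathrm{Br}(\mathcal X)$. The fibration $\mathcal X_0$ of Theorem 2 will not do by itself. Its fibers are all irreducible (smooth cubic surfaces and cones), so there is one profile, $U_\lambda=\mathcal X_0$, and Theorem 1 gives no contradiction. We shall see Brauer classes on the generic fiber of $\mathcal X_0$ that are obstructed only along the cones $F_i$, where the residue is a nonconstant function on $C$. The divisor $E_i$ over the ruling $R_i$ sees this function only at the single point $e\in C$, where it is a constant, hence a cube. So if the profile selects $E_i$ instead of the cone, the obstruction disappears.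

We now prove Theorem 2 over any $k$.

**Step 1: geometry of $\mathcal X$.** We check that $\mathcal X$ is a smooth del Pezzo fibration and that $\lambda$ is the profile of a section. $Y$ and $C$ are smooth, so $\mathcal X_0=\mathrm{Bl}_CY=\{t_1u=t_0v\}\subset\mathbb P^1\times Y$ is smooth. Substituting $(u,v)=(t_0w,t_1w)$ gives the stated equation of the fibers. Fibers over $f(t)\ne0$ are smooth cubic surfaces. $F_i$ is the cone over $C$, irreducible and reduced, smooth away from its vertex. $R_i\subset F_i$ is a smooth line in the smooth threefold $\mathcal X_0$; the three lines lie in different fibers, so they are disjoint. So $\mathcal X$ is a smooth projective del Pezzo fibration, with general fiber of degree $3$. As $F_i$ is generically smooth along $R_i$, the fiber over $t_i'$ is $\widetilde F_i+E_i$, both of multiplicity $1$. All other fibers are irreducible and reduced, so $\lambda=(E_1,E_2,E_3)$ is a profile.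

The section $\sigma_e=\{(x:y:z)=e,\ w=0\}$ of $\mathcal X_0$ meets $F_i$ in a point of $R_i$, so its strict transform $\tilde\sigma_e$ meets $E_i$. From $\tilde\sigma_e\cdot(\widetilde F_i+E_i)=1$ we get $\tilde\sigma_e\cdot E_i=1$, $\tilde\sigma_e\cdot\widetilde F_i=0$. So $\tilde\sigma_e$ has profile $\lambda$.

**Step 2: $-K_{\mathcal X}$ is $\pi$-nef and $\pi$-big.** Let $H$ be the pullback of the hyperplane class, $E_C$ the exceptional divisor over $C$, and $F=H-E_C$ the fiber class. Since $-K_Y=2H$, we have $-K_{\mathcal X_0}=2H-E_C=H+F$ and $-K_{\mathcal X}=H+F-\sum E_i$. Over a neighborhood of $t_i'$ with local parameter $\tau$, the ideal of $R_i$ twisted by $H$ is generated by two linear forms in $x,y,z$ vanishing at $e$ together with $\tau\cdot$(linear forms in $x,y,z,w$). So $H-E_i$ is globally generated there. Away from the $t_i'$, $H$ is globally generated. Hence $-K_{\mathcal X}$ is $\pi$-nef, and it is $\pi$-big since it is ample on general fibers.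

**Step 3: $\mathrm{Br}(\mathcal X)=0$.** $\mathrm{Br}$ is a birational invariant of smooth projective varieties and does not change under extension of algebraically closed fields of characteristic $0$. So it suffices that $\mathrm{Br}(Y_{\mathbb C})=0$. As $H^2(\mathcal O_Y)=0$, $\mathrm{Br}(Y)=H^3(Y,\mathbb Z)_{tors}\cong H_2(Y,\mathbb Z)_{tors}$, and $H_2(Y,\mathbb Z)=H_2(\mathbb P^4,\mathbb Z)=\mathbb Z$ by the Lefschetz hyperplane theorem.

**Step 4: two symbols, and what must be checked.** We write down explicit classes in $\mathrm{Br}(U_\lambda)$. Put $t=t_0/t_1$ from now on, $K=k(t)$, $\varphi=t^3+1$. Since $v=t_1w$, we have $fw^3=\varphi v^3$, and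
$$\mathcal X_\eta=\{x^3+y^3+z^3+\varphi v^3=0\}\subset\mathbb P^3_K .$$
Put
$$g=\frac{x+y}{x+\omega y},\qquad g'=\frac{x+y}{y+z},\qquad \alpha=(g,\varphi)_\omega,\quad\alpha'=(g',\varphi)_\omega\in\mathrm{Br}(k(\mathcal X))[3],$$
where $(a,b)_\omega$ is the cyclic symbol of degree $3$.

We recall two facts. Up to sign, the residue of $(a,b)_\omega$ at a divisorial valuation $\nu$ is the class of $(-1)^{\nu(a)\nu(b)}a^{\nu(b)}b^{-\nu(a)}$ in $\kappa(\nu)^*/\kappa(\nu)^{*3}$. Purity: a class in $\mathrm{Br}(k(W))$, $W$ smooth, lies in $\mathrm{Br}(W)$ if and only if its residue at every prime divisor of $W$ is trivial. For example, on $\mathbb A^2$ with coordinates $a,b$ the symbol $(a,b)_\omega$ has residue $b^{-1}$ along $a=0$, not a cube in $k(b)$, so it is not in $\mathrm{Br}(\mathbb A^2)$.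

**Step 5: $\alpha,\alpha'\in\mathrm{Br}(U_\lambda)$.** Let $h\in\{g,g'\}$. The prime divisors of $U_\lambda$ are of three kinds.

*Horizontal divisors.* Here $\varphi$ is a unit and the residue is the class of $\varphi^{-\nu(h)}$. If $\nu(h)\ne0$, the divisor is a component of $x+y=0$, $x+\omega y=0$ or $y+z=0$ on $\mathcal X_\eta$. Since $x^3+y^3=(x+y)(x+\omega y)(x+\omega^2y)$, on the first two $z^3+\varphi v^3=0$, and on the third, similarly, $x^3+\varphi v^3=0$. If $v$ vanished identically on the component, so would $z$ (resp. $x$), and the component would be a single point. So $v\ne0$ there, and $\varphi=(-z/v)^3$ (resp. $(-x/v)^3$) is a cube in $\kappa(\nu)$. The residue is trivial.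

*Fibers with $f\neq0$.* If $t\ne\infty$, $\varphi$ is a unit with constant restriction in $k^*=k^{*3}$, so the residue, a power of $\varphi$, is trivial. At $t=\infty$ replace $\varphi$ by $\varphi t^{-3}=1+t^{-3}$, which does not change the symbol, and argue identically.

*$E_i$.* Here $\nu(\varphi)=1$, since $\varphi$ has a simple zero at $t_i'$ and $E_i$ has multiplicity $1$. On $R_i$ away from the vertex, $(x:y:z)=e$. By the choice of $e$, the functions $g,g'$ are regular units at the generic point of $R_i$, with constant values $g(e),g'(e)\in k^*$ on $R_i$. So $\nu(h)=0$, and $h|_{E_i}$ is a constant, hence a cube. The residue is trivial.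

By purity $\alpha,\alpha'\in\mathrm{Br}(U_\lambda)$.

**Step 6: independence.** We read off the residues along the removed divisor $\widetilde F_i$. There $\nu(\varphi)=1$ and $\nu(g)=\nu(g')=0$, so the residue of $a\alpha+b\alpha'$ is, up to sign, the class of $g^ag'^b$ in $k(F_i)^*/k(F_i)^{*3}$. Since $k(F_i)$ is purely transcendental over $k(C)$, triviality implies that $g^ag'^b$ is a cube in $k(C)$. The lines $x+y=0$, $x+\omega y=0$, $y+z=0$ meet $C$ in $3P,3Q,3P'$, where
$$P=(1:-1:0),\quad Q=(1:-\omega^2:0),\quad P'=(0:1:-1).$$
So $\operatorname{div}(g)=3P-3Q$, $\operatorname{div}(g')=3P-3P'$, and triviality gives $a(P-Q)+b(P-P')\sim0$ on $C$. Both $P-Q$ and $P-P'$ are $3$-torsion. If $(a,b)\not\equiv(0,0)\bmod3$, then up to sign $(a,b)$ is one of the following modulo $3$.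

* $(1,0)$, $(0,1)$ or $(1,-1)$: then $P\sim Q$, or $P\sim P'$, or $Q\sim P'$; each is impossible for distinct points on a curve of genus $1$.
* $(1,1)$: then $2P\sim Q+P'$, whence $P+Q+P'\sim3P$, a line section. An effective divisor linearly equivalent to a line section of a plane curve is a line section, so $P,Q,P'$ are collinear. But $P\neq Q$ lie on $z=0$ and $P'$ does not.

So $\alpha,\alpha'$ generate a subgroup $(\mathbb Z/3)^2\subset\mathrm{Br}(U_\lambda)$.

**Step 7: at most nine.** We bound $\mathrm{Br}(U_\lambda)\subset\mathrm{Br}(\mathcal X_\eta)$. The field $K$ has cohomological dimension $1$, and $\mathrm{Br}(\mathcal X_{\bar\eta})=0$ as this surface is rational. So the Hochschild–Serre spectral sequence gives $\mathrm{Br}(\mathcal X_\eta)=H^1(K,\mathrm{Pic}\,\mathcal X_{\bar\eta})$. Over $K(\varphi^{1/3})$, cyclic of degree $3$ over $K$ because $\varphi$ has simple zeros, the surface becomes the Fermat cubic, whose lines are all defined; they generate $\mathrm{Pic}:=\mathrm{Pic}\,\mathcal X_{\bar\eta}$. As $\mathrm{Pic}$ is torsion-free, inflation identifies the group with $H^1(\langle g_0\rangle,\mathrm{Pic})$, with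 $g_0$ of order $3$. For a cyclic group this is
$$H^1=\ker(1+g_0+g_0^2)/(1-g_0)\mathrm{Pic}.$$

*Invariants.* Let $K_S$ be the canonical class and $E_6=K_S^\perp$. By Lefschetz $\mathrm{Pic}(Y)=\mathbb ZH$, so $\rho(\mathcal X_0)=2$; the fibers of $\mathcal X_0$ are irreducible, so $\rho(\mathcal X_\eta)=1$. Hence the $g_0$-invariants of $\mathrm{Pic}$ have rank $1$. They form a saturated subgroup containing $K_S$, which is primitive because $K_S\cdot\ell=-1$ for a line $\ell$. So they equal $\mathbb ZK_S$, and $g_0$ has no nonzero invariants on $E_6$.

*Kernel of the norm.* On $E_6$ the operator $1+g_0+g_0^2$ has image in the invariants of $E_6$, so it is $0$. If $(1+g_0+g_0^2)a=0$, pairing with $K_S$ gives $3a\cdot K_S=0$, so $a\in E_6$. So the kernel is $E_6$.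

*Count.* The eigenvalues of $g_0$ on $E_6\otimes\mathbb C$ are $\omega,\omega^2$, three times each, so $[E_6:(1-g_0)E_6]=|(1-\omega)(1-\omega^2)|^3=3^3$. As $\ker(1-g_0)=\mathbb ZK_S$, the index $[(1-g_0)\mathrm{Pic}:(1-g_0)E_6]$ equals $[\mathrm{Pic}:E_6\oplus\mathbb ZK_S]$. The map $\cdot K_S:\mathrm{Pic}\to\mathbb Z$ is onto with kernel $E_6$ and sends $K_S$ to $K_S^2=3$, so this index is $3$. Therefore $|H^1|=|E_6/(1-g_0)\mathrm{Pic}|=27/3=9$. With Step 6, $|\mathrm{Br}(U_\lambda)|=9$.

**Step 8: the conjecture fails.** By Theorem 1(2), every translate $\mathcal T'$ of $\mathrm{Nef}_\lambda$ contains infinitely many integral classes represented by at least $9$ dominant families, while $|\mathrm{Br}(\mathcal X)|=1$. So no translate has the property in the conjecture. $\blacksquare$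

## Nine flexes and twenty-seven lines

For $k=\mathbb C$ one can see the nine homology classes directly. Take $\Delta=\{t_1',t_2',t_3'\}$ and let $S=\pi^{-1}(t_0)$ be the fiber from the proof of Theorem 1. On the cyclic cover $\theta^3=f(t)$ of $B^\circ$, which is connected because $f$ has simple zeros, the family becomes constant with fiber the Fermat cubic $\{x^3+y^3+z^3+w'^3=0\}$, through $w'=\theta w$. So monodromy acts on $A=\mathrm{Pic}(S)$ through $\mathbb Z/3$, generated by $g_0^{\pm1}$, and $H_2(\mathcal X^\circ)=A/(1-g_0)A$. The classes $H,F,E_1,E_2,E_3$ span $\mathrm{Pic}(\mathcal X)$ and restrict to $S$ as $-K_S,0,0,0,0$. Hence $\ker(A\to V_{\mathbb Z})=K_S^\perp=E_6$, and $V_{\mathbb Z}=\mathbb Z\ell$ with $\ell$ the class of a line. By Proposition 4(i), $E_6/(1-g_0)A$ maps onto $I_0$; both have order $9$, so $I_0=E_6/(1-g_0)A$.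

The $27$ lines on $S$ are $\{x+\omega^ay=0,\ z+\theta w=0\}$ with $\theta^3=f(t_0)$, and the analogous ones with $x,y,z$ permuted. Monodromy permutes the three values of $\theta$, so there are nine orbits of three lines, and the lines of one orbit have the same class in $I$. The orbit above corresponds to the flex $(x:y:z)$ of $C$ with $x+\omega^ay=0=z$. This gives a function $c$ from the nine flexes of $C$ to classes in $I$.

Let $h\in I$ be the class of a plane section of $S$. The plane $x+\omega^ay=0$ contains the three lines of an orbit, so $3c(p)=h$ for every flex $p$. If $p,q,r$ are three distinct collinear flexes, then $c(p)+c(q)+c(r)=h$. Indeed: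

* the flexes on $z=0$ give the three lines in the plane $z+\theta w=0$, and similarly for $x=0$ and $y=0$;
* the flexes on $x+\omega^ay+\omega^bz=0$ give lines in the plane $x+\omega^ay+\omega^bz+\theta w=0$. After scaling the coordinates, this plane is $x+y+z+w=0$ on the Fermat cubic, where $x^3+y^3+z^3+w^3=-3(x+y)(y+z)(z+x)$, and the three lines are of the three types.

These are all $12$ lines through three flexes. Fix a flex $p_0$ as origin of the group law on $C$, so the flexes form $C[3]\cong\mathbb F_3^2$ and distinct flexes $p,q,r$ are collinear when $p+q+r=0$. Put $d(p)=c(p)-c(p_0)\in I_0$. Then $3d=0$, and $d(p)+d(q)+d(r)=0$ for distinct collinear flexes. The triple $(p_0,p,-p)$ gives $d(-p)=-d(p)$. Then the triple $(p,q,-p-q)$ gives $d(p+q)=d(p)+d(q)$ when it consists of distinct flexes. The remaining case $q=p$ is $d(2p)=d(-p)=-d(p)=2d(p)$, and the cases $p=p_0$, $q=p_0$, $q=-p$ are immediate. So $d:C[3]\to I_0$ is a homomorphism. Differences of lines generate $E_6$: lines generate $A$, and $-K_S\cdot\sum m_j\ell_j=\sum m_j$. So $d$ is surjective, and since both groups have nine elements it is bijective. The $27$ lines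 have exactly nine classes in $H_2(U_\lambda,\mathbb Z)$, one for each flex.

In $\mathcal X_0$ these differences vanish for a visible reason. As $t\to t_i'$, $\theta\to0$, and the line $\{x+\omega^ay=0,\ z+\theta w=0\}$ tends to the ruling of the cone $F_i$ over its flex. All rulings of $F_i$ are homologous, because $C$ is connected. In $U_\lambda$ the cone has been removed.

The outcome is one-dimensional. $N_\lambda$ is a line with integral points $[\tilde\sigma_e]+n\ell$, $n\in\mathbb Z$. The cone $C_V$ is the ray $\mathbb R_{\ge0}\ell$, so $\mathrm{Nef}_\lambda$ is a closed half-line, by Steps 1 and 2 of the section on $\mathrm{Nef}_\lambda$. By (5), for all large $n$ the class $[\tilde\sigma_e]+n\ell$ is represented by at least nine dominant families, where the conjecture predicts one.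

## Blowing up points, and the Brauer group of the generic fiber

We prove Theorem 3. Let $\Delta\neq\emptyset$ be a finite set containing all $t$ for which $\pi^{-1}(t)$ is not a smooth del Pezzo surface, and $\mathcal X^\circ=\pi^{-1}(\mathbb P^1\setminus\Delta)$.

**Step 1: $\mathrm{Br}(\mathcal X_\eta)=\mathrm{Br}(\mathcal X^\circ)$.** This turns classes on the generic fiber into classes on an explicit open set. A class $\beta\in\mathrm{Br}(\mathcal X_\eta)$ extends over $\pi^{-1}(B_1)$ for some dense open $B_1\subset\mathbb P^1\setminus\Delta$. For each of the finitely many $t\in(\mathbb P^1\setminus\Delta)\setminus B_1$, the fiber $S_t$ is a smooth divisor, and the obstruction to extending across it lies in $H^1_{\text{ét}}(S_t,\mathbb Q/\mathbb Z)=0$, since $S_t$ is a smooth projective rational surface.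

**Step 2: the blow-up and its profile.** Assume $\mathrm{Br}(\mathcal X)\ne\mathrm{Br}(\mathcal X_\eta)$. Let $\sigma$ be a section, which exists by Graber–Harris–Starr, and let $\mathcal X'$ be the blow-up of $\mathcal X$ at $p_t=\sigma(t)$, $t\in\Delta$, with exceptional divisors $E_t'$. As $\pi^{-1}(t)$ is smooth at $p_t$, $E_t'$ has multiplicity $1$ in its fiber. The strict transform of $\sigma$ meets $E_t'$, so it has the profile $\lambda'$ that selects $E'_t$ for $t\in\Delta$.

**Step 3: no residue along $E_t'$.** We show that every $\beta\in\mathrm{Br}(\mathcal X_\eta)=\mathrm{Br}(\mathcal X^\circ)$ lies in $\mathrm{Br}(U_{\lambda'})$. Let $R$ be the strict henselization of $\mathcal O_{\mathcal X,p_t}$ and $\tau\in R$ the pullback of a local parameter at $t$. Then $R/\tau$ is regular and strictly henselian, and $\mathrm{Spec}\,R[1/\tau]$ maps to $\mathcal X_\eta$. The Gysin sequence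
$$0=\mathrm{Br}(R)\to\mathrm{Br}(R[1/\tau])\to H^1(R/\tau,\mathbb Q/\mathbb Z)=0$$
shows $\beta|_{R[1/\tau]}=0$. The scheme $\mathcal X'\times_{\mathcal X}\mathrm{Spec}\,R$ is the blow-up of $\mathrm{Spec}\,R$ at its closed point. It is pro-étale over $\mathcal X'$ with the same exceptional divisor $E_t'$. So the local rings at the generic points of the two exceptional divisors have relative ramification index $1$ and equal residue fields, and residues agree. On the blow-up of $\mathrm{Spec}\,R$ the class is $0$, so $\beta$ has trivial residue along $E_t'$. By purity $\beta\in\mathrm{Br}(U_{\lambda'})$.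

**Step 4: the conjecture fails for $\mathcal X'$.** By Step 3 and the inclusion $\mathrm{Br}(U_{\lambda'})\subseteq\mathrm{Br}(\mathcal X_\eta)$,
$$\mathrm{Br}(U_{\lambda'})=\mathrm{Br}(\mathcal X_\eta)\supsetneq\mathrm{Br}(\mathcal X)=\mathrm{Br}(\mathcal X').$$
These groups are finite by Theorem 1, and Theorem 1(2) shows that the conjecture fails for $(\mathcal X',\lambda')$.

**Step 5: the converse.** If $\mathrm{Br}(\mathcal X)=\mathrm{Br}(\mathcal X_\eta)$, then for every smooth projective model $\mathcal X'/\mathbb P^1$ of $\mathcal X_\eta$ and every profile $\lambda$ of it,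
$$\mathrm{Br}(\mathcal X')\subseteq\mathrm{Br}(U_\lambda)\subseteq\mathrm{Br}(\mathcal X_\eta)=\mathrm{Br}(\mathcal X)=\mathrm{Br}(\mathcal X'),$$
the last equality by birational invariance. So $\mathrm{Br}(U_\lambda)=\mathrm{Br}(\mathcal X')$. $\blacksquare$
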